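# A solvable group of order 150000 and a section character that takes a negative multiplicity

## 1. The group $5^{1+4}{:}(C_4\circ \mathrm{SL}_2(3))$

We begin with a finite group. It is a semidirect product $G=V\rtimes H$, where $V$ is extraspecial of order $5^5$ with center $Z$ of order $5$, and $H$ has order $48$. Inside $H$ there is a subgroup $J\cong \mathrm{SL}_2(3)$ of index $2$ that centralizes $Z$, and a central element $u$ of order $4$ that acts as the scalar $2$ on $V/Z$ and inverts $Z$.

What it is for: a conjecture, stated in Section 2, predicts that a class function built by counting commuting $p$-elements is always a character. For $p=2$ and this group we shall find an irreducible character of degree $50$ whose inner product with that class function is $-1$. Every property of $G$ proved in this section is used in that computation.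

Write ${}^g x=gxg^{-1}$. Recall that a $5$-group $V$ is **extraspecial** if $V'=Z(V)=\Phi(V)$ has order $5$. The standard small example is the group of upper unitriangular $3\times3$ matrices over $\mathbb F_5$, of order $125$.

**Step 1: the group $J_0$ of order 24.** We want $Q_8\rtimes C_3$ realized inside $\mathrm{SL}_2(5)$. Put
$$i=\begin{pmatrix}2&0\\0&3\end{pmatrix},\quad j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad k=ij=\begin{pmatrix}0&2\\2&0\end{pmatrix}.$$
Modulo $5$ we get $i^2=j^2=k^2=-1$ and $ji=\begin{pmatrix}0&3\\3&0\end{pmatrix}=-k$. So $Q_0=\{\pm1,\pm i,\pm j,\pm k\}\cong Q_8$, and the usual quaternion rules hold. Let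
$$s_0=-\tfrac12(1+i+j+k)=2\begin{pmatrix}3&3\\1&4\end{pmatrix}=\begin{pmatrix}1&1\\2&3\end{pmatrix}.$$
It has determinant $1$ and trace $4=-1$, so $s_0^2+s_0+1=0$ and $s_0$ has order $3$. Moreover
$$(1+i+j+k)i=i-1-k+j=j(1+i+j+k),\qquad (1+i+j+k)j=j+k-1-i=k(1+i+j+k),$$
so conjugation by $s_0$ sends $i\mapsto j\mapsto k$, and hence $k=ij\mapsto jk=i$. Thus $s_0$ normalizes $Q_0$, and $J_0=Q_0\langle s_0\rangle$ has order $24$.

We list its elements. First, $C_{Q_0}(s_0)=\{\pm1\}$. If $q\in Q_0$ normalizes $\langle s_0\rangle$, then $[q,s_0]\in Q_0\cap\langle s_0\rangle=1$, so $q=\pm1$. Hence $N_{J_0}(\langle s_0\rangle)=\{\pm1\}\langle s_0\rangle$ has order $6$, and there are $24/6=4$ Sylow $3$-subgroups and $8$ elements of order $3$. Since $J_0/Q_0$ is abelian, every conjugate of $s_0$ lies in $Q_0s_0$. So each Sylow $3$-subgroup has one generator in $Q_0s_0$, conjugate to $s_0$, and one in $Q_0s_0^{-1}$, conjugate to $s_0^{-1}$. The $24$ elements are: $\pm1$; six elements of order $4$, all in $Q_0$, with square $-1$; eight elements $t$ of order $3$, of which four are conjugate to $s_0$ and four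 to $s_0^{-1}$; and their eight negatives $-t$, of order $6$. The six elements of order $4$ form one conjugacy class, because $s_0$ permutes $i,j,k$ cyclically and ${}^ji=-i$. So each of them has centralizer of order $24/6=4$ in $J_0$. The only involution is $-1$, and the only elements of odd order are $1$ and the eight $t$'s.

**Step 2: a symplectic module $X$ of dimension 4.** We need a symplectic action of $J_0$ in which $s_0$ has a nonzero fixed space. On $U=\mathbb F_5^2$ the element $s_0$ has eigenvalues $\omega,\omega^2$, where $\omega\in\overline{\mathbb F}_5$ is a primitive cube root of unity, so it fixes nothing nonzero. We tensor with a second module. Let $U$ carry its $\mathrm{SL}_2(5)$-invariant non-degenerate alternating form. Let $W=\mathbb F_5^2$ with basis $e_1,e_2$ and $\rho=\begin{pmatrix}0&-1\\1&-1\end{pmatrix}$, so $\rho e_1=e_2$ and $\rho e_2=-e_1-e_2$. Then $\rho$ has trace $-1$, determinant $1$ and order $3$. It preserves the symmetric form with Gram matrix $\begin{pmatrix}2&-1\\-1&2\end{pmatrix}$: indeed $(e_2,e_2)=2$, $(e_1+e_2,e_1+e_2)=2-2+2=2$ and $(e_2,-e_1-e_2)=1-2=-1$.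 The determinant is $3\neq0$.

Let $X=U\otimes W$ with the tensor product form $B$. It is skew-symmetric, hence alternating in characteristic $5$, and it is non-degenerate because both factors are. The rule
$$qs_0^m\longmapsto qs_0^m\otimes\rho^m\qquad(q\in Q_0)$$
is a homomorphism, since $qs_0^m\mapsto\rho^m$ factors through $J_0/Q_0\cong C_3$. It preserves $B$. It is faithful: $-1$ acts as $-1$, so the kernel does not contain the only involution. The kernel therefore has odd order, and $J_0$ has no normal subgroup of order $3$. Let $J,Q,s$ be the images of $J_0,Q_0,s_0$ in $\mathrm{GL}(X)$.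

**Step 3: adjoining the scalar $u$.** We want an element that negates $B$. Let $u=2\cdot\mathrm{Id}_X$. Then $B(ux,uy)=4B(x,y)=-B(x,y)$ and $u^2=4=-1\in J$. As $u$ does not preserve $B$, $u\notin J$. Put $H=J\langle u\rangle$. Then $u$ is central in $H$, $|H|=48$, and there is a homomorphism $\mu:H\to\{\pm1\}$ with
$$B(hx,hy)=\mu(h)B(x,y),\qquad \ker\mu=J,\qquad \mu(u)=-1.$$

**Step 4: the extraspecial group and $G$.** Let $V=X\times\mathbb F_5$ with
$$(x,a)(y,b)=(x+y,\;a+b+3B(x,y)).$$
This is associative because $B$ is bilinear. Interchanging the factors changes the second coordinate by $3B(x,y)-3B(y,x)=6B(x,y)=B(x,y)$, so $[(x,a),(y,b)]=(0,B(x,y))$. As $B$ is non-degenerate, $Z(V)=V'=Z:=\{(0,a)\}$, and $V/Z\cong X$ is elementary abelian, so $\Phi(V)=Z$. Thus $V$ is extraspecial of order $5^5$. The group $H$ acts by automorphisms via $h(x,a)=(hx,\mu(h)a)$, because $3B(hx,hy)=\mu(h)\,3B(x,y)$. Put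
$$G=V\rtimes H,\qquad |G|=3125\cdot48=2^4\cdot3\cdot5^5=150000 .$$
$G$ is solvable. The subgroup $J$ centralizes $Z$, so $Z$ is central in $VJ$, while $u$ inverts $Z$.

**Step 5: three fixed-point computations.** These are the facts about $G$ that the proof uses. First note that for $w\in H$
$$C_G(w)=C_V(w)\,C_H(w),\tag{1}$$
because $w(vh)w^{-1}=({}^wv)({}^wh)$ and the factorization $vh$ is unique.

*(F1)* The element $\pm u$ acts on $X$ as $\pm2$ and on $Z$ as $-1$; none of these scalars is $1$ in $\mathbb F_5$. So $C_V(\pm u)=1$ and, by (1), $C_G(\pm u)=H$.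

*(F2)* Let $q\in Q$ have order $4$ and put $w=qu$. Since $q^2=-1=2^2$ on $X$, $X=X_2\oplus X_{-2}$ is the sum of the $\pm2$-eigenspaces of $q$. For $x,y$ in the same eigenspace, $B(x,y)=B(qx,qy)=4B(x,y)=-B(x,y)$, so $B(x,y)=0$. Totally isotropic subspaces of $X$ have dimension at most $2$, so both eigenspaces have dimension exactly $2$. Now $w=2q$ acts as $4=-1$ on $X_2$, as $-4=1$ on $X_{-2}$, and as $\mu(w)=-1$ on $Z$. Hence $C_V(w)=\{(x,0):x\in X_{-2}\}$ has order $25$ and meets $Z$ trivially. Also $C_H(w)=C_H(q)=C_J(q)\langle u\rangle$ has order $8$, by the centralizer order in Step 1. So $C_G(w)=C_V(w)\rtimes C_H(w)$ is a $5$-group of order $25$ extended by a $2$-group, and its elements of odd order are exactly those of $C_V(w)$.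

*(F3)* On $X\otimes\overline{\mathbb F}_5$ the element $s$, coming from $s_0\otimes\rho$, has eigenvalues $\omega^2,1,1,\omega$. So $\dim C_X(s)=2$ and $X=C_X(s)\oplus[X,s]$, where $[X,s]=(s-1)X$. For $c\in C_X(s)$ we have $B(c,sx-x)=B(sc,sx)-B(c,x)=0$, so this sum is orthogonal and $C_X(s)$ is non-degenerate. As $s$ acts trivially on $Z$, $C_V(s)=\{(x,a):x\in C_X(s)\}$ is extraspecial of order $125$ with center $Z$.

## 2. Counting commuting $p$-elements: Conjecture A and the theorems

Let $G$ now be any finite group and $p$ a prime.

**Parts and sections.** For a set of primes $\pi$, each $g\in G$ is uniquely $g=xy=yx$ with $\langle x\rangle$ a $\pi$-group and $\langle y\rangle$ a $\pi'$-group; $x=g_\pi$ is the $\pi$-part of $g$, and both parts are powers of $g$. The $\pi$-section of $g$ is the set of elements whose $\pi$-part is conjugate to $g_\pi$. Call $g$ *$\pi$-singular* if $g_\pi\ne1$ and *$\pi$-regular* otherwise. Write $G_p$ for the set of $p$-elements, $G_{p'}$ for the set of $p$-regular elements, and $G_{p'}/G$ for a set of representatives of the classes of $p$-regular elements.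 For example, in $S_3$ with $p=2$ the $2'$-sections are $\{1,(12),(13),(23)\}$ and $\{(123),(132)\}$. In general the $p'$-sections of the elements of $G_{p'}/G$ partition $G$.

**Modular systems.** Let $(\mathbb K,R,\mathbb F)$ be a splitting $p$-modular system for $G$. Here $R$ is a complete discrete valuation ring, $\mathbb K$ its field of fractions, of characteristic $0$, and $\mathbb F$ its residue field, of characteristic $p$. Completeness and splitting are used only for Theorem 3.

**The module and the class functions.** The truncated conjugation module $T_{c,p,G}$ is the projective $RG$-module whose character is $0$ on $p$-singular elements and $|C_G(y)|$ on each $p$-regular $y$. Outside the $p$-singular elements this is the character of $G$ acting on itself by conjugation. That action preserves each $p'$-section, so it is natural to ask whether $T_{c,p,G}$ splits accordingly. For a $p'$-element $x$ let $\Psi_{x,p,G}$ be the class function that agrees on $p$-regular elements with the character of the conjugation action on the $p'$-section of $x$, and vanishes on $p$-singular elements.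

**Conjecture A** (from Geoffrey R. Robinson, "A generalized character related to the local structure and representation theory of a finite group", arXiv:2505.03976 (2025)). *For each $p'$-element $x$ of $G$, the class function $\Psi_{x,p,G}$ is a character, and may be afforded by a projective $RG$-module $P_{x,p,G}$. Consequently,*
$$T_{c,p,G}=\bigoplus_{x\in G_{p'}/G}P_{x,p,G}.$$

The conjecture is false, for $p=2$, already at $x=1$.

**Theorem 1.** *There is a solvable group $G=V\rtimes H$, with $V$ extraspecial of order $5^5$ and $|H|=48$, and $\chi\in\mathrm{Irr}(G)$ of degree $50$, with $\langle\chi,\Psi_{1,2,G}\rangle=-1$. So $\Psi_{1,2,G}$ is not a character, $P_{1,2,G}$ does not exist, and Conjecture A is false.*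

**Theorem 2.** *Let $p=2$ and let $G$ be as in Theorem 1.*
*(a) For every finite group $A$, $\Psi_{1,2,G\times A}$ is not a character. So every finite group is a direct factor of a counterexample.*
*(b) For $n\ge1$, $\Psi_{1,2,G^n}$ has inner product $-4^{\,n-1}$ with some irreducible character of the solvable group $G^n$. So the failure is unbounded.*

**Theorem 3** (any prime $p$). *Conjecture A holds for $G$ if (i) the Sylow $p$-subgroups of $G$ are T.I. (distinct ones meet trivially; this includes a normal Sylow $p$-subgroup, and $|G|_p=p$), or (ii) $G$ has a normal $p$-complement.*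

The group in Theorems 1 and 2 is the one constructed in Section 1. It lies close to the groups of Theorem 3: $V\le O_{2'}(G)$, the quotient $G/V\cong H$ has the normal Sylow $2$-subgroup $Q\langle u\rangle$, and $VO_2(H)$ is a normal $2$-nilpotent subgroup of index $3$. So Conjecture A fails among groups of $2$-length one, although it holds for all $p$-closed and all $p$-nilpotent groups. For odd $p$ only Theorem 3 is proved here; whether counterexamples exist for odd $p$ is not decided.

**The case $x=1$.** The $p'$-section of $1$ is $G_p$. So for $p$-regular $y$, $\Psi_{1,p,G}(y)=|C_G(y)_p|$, the number of $p$-elements commuting with $y$. Each $p$-regular $y$ is $g_{p'}$ for exactly $|C_G(y)_p|$ elements $g$, namely $g=vy$ with $v\in C_G(y)_p$. As $\Psi_{1,p,G}$ is real-valued, for every class function $\chi$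
$$\langle\chi,\Psi_{1,p,G}\rangle=\frac1{|G|}\sum_{y\in G_{p'}}\chi(y)\,|C_G(y)_p|=\frac1{|G|}\sum_{g\in G}\chi(g_{p'}).\tag{2}$$

## 3. Small groups by hand

**No $p$, or only $p$.** If $p\nmid|G|$, then $G_p=\{1\}$ and $\Psi_{1,p,G}=1_G$. If $G$ is a $p$-group, then $\Psi_{1,p,G}$ is $|G|$ at $1$ and $0$ elsewhere: the regular character.

**$S_3$, $p=2$.** There are four $2$-elements, and a $3$-cycle commutes only with the trivial one. So $\Psi_1$ takes the values $4,1,0$ on $1$, $3$-cycles, transpositions. The multiplicities of the trivial character, the sign character and $\chi_2$ are $\frac{4+2}6=1$, $\frac{4+2}6=1$ and $\frac{8-2}6=1$. For $x=(123)$ the section is the two $3$-cycles, so $\Psi_x$ takes values $2,2,0$ and equals $1+\mathrm{sgn}$. The sum $\Psi_1+\Psi_x$ has values $6,3,0$, as it should.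

**$A_5$, $p=2$.** There are $16$ elements of $2$-power order, and elements of order $3$ or $5$ are self-centralizing up to powers. So $\Psi_1$ is $16$ at $1$, and $1$ on the $20$ elements of order $3$ and the $24$ of order $5$. The multiplicities of the characters of degree $1,4,5$ are
$$\tfrac{16+20+24}{60}=1,\qquad \tfrac{64+20-24}{60}=1,\qquad \tfrac{80-20+0}{60}=1,$$
and for each character of degree $3$ we get $\frac{48+0+12\cdot1}{60}=1$, since the two irrational values on the classes of order-$5$ elements sum to $1$. So $\Psi_1$ is the sum of all irreducible characters: $1+3+3+4+5=16$.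

**$S_4$, $p=2$.** Here Theorem 3 does not apply: the three Sylow $2$-subgroups share the normal Klein four-group, and there is no normal $2$-complement because the $3$-cycles generate $A_4$. Now $\Psi_1$ is $16$ at $1$ and $1$ on the eight $3$-cycles. The multiplicities of $1,\mathrm{sgn},\chi_2,\chi_3,\chi_3'$ are $\frac{24}{24},\frac{24}{24},\frac{32-8}{24},\frac{48}{24},\frac{48}{24}$, that is, $1,1,1,2,2$. Still a character.

## 4. Sorting by the $p$-part: integrality, a positivity argument, and where it breaks

**Integrality never fails.** For $\chi\in\mathrm{Irr}(G)$ put $\tilde\chi(g)=\chi(g_{p'})$. On a nilpotent subgroup $L=L_p\times L_{p'}$ the map $g\mapsto g_{p'}$ is the projection onto $L_{p'}$, so $\tilde\chi|_L$ is the inflation of $\chi|_{L_{p'}}$, a character. By Brauer's characterization of characters $\tilde\chi$ is a generalized character, and by (2) $\langle\chi,\Psi_{1,p,G}\rangle=\langle\tilde\chi,1_G\rangle\in\mathbb Z$. So $\Psi_{1,p,G}$ is always a generalized character, and only the sign of its multiplicities is in question.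

**The natural attempt at positivity.** In (2) collect the elements $g$ with a given $p$-part $v$. Their $p'$-parts run over $C_G(v)_{p'}$. So
$$\langle\chi,\Psi_{1,p,G}\rangle=\frac1{|G|}\sum_{v\in G_p}\sigma_\chi(v),\qquad \sigma_\chi(v)=\sum_{y\in C_G(v)_{p'}}\chi(y).\tag{3}$$
If $C_G(v)_{p'}$ is a *subgroup* $D$, then $\sigma_\chi(v)=|D|\,\langle\chi|_D,1_D\rangle\ge0$. When $G$ has a normal $p$-complement $K$, we have $C_G(v)_{p'}=C_K(v)$ for every $v$, so all multiplicities are non-negative. Section 8 refines this to projectivity.

**Where it breaks.** In general $C_G(v)_{p'}$ is not closed under multiplication, and then $\sigma_\chi(v)$ can be negative. This happens in $A_5$ with $p=2$, $\chi$ of degree $5$ and $v=1$: $\sigma_\chi(1)=5+20\cdot(-1)+24\cdot0=-15$. The total is rescued by the $15$ involutions $v$, for which $C_G(v)$ is a four-group and $\sigma_\chi(v)=5$: indeed $-15+15\cdot5=60$. Nothing in (3) forces such a rescue.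

**Suppressing the rescue.** For the group of Section 1 we want a character $\chi$ for which $\sigma_\chi$ is negative at some $2$-elements and the others contribute too little. Two features of $G$ provide this.

* If a $2$-element $v$ lies in $VJ$, then it centralizes $Z$. If $\chi|_Z$ involves only nontrivial characters of $Z$, translating by $Z$ inside $C_G(v)_{2'}$ will show that $\sigma_\chi(v)=0$. In particular $v=1$ and all involutions in $VJ$ contribute nothing.
* The elements $v=\pm u$ invert $Z$, and $C_G(v)=H$ by (F1). The odd-order elements of $H$ are $1$ and the eight elements $t$ of order $3$ in $J$; they do not form a subgroup. So $\sigma_\chi(v)=\chi(1)+\sum_t\chi(t)$, which is negative if the $\chi(t)$ are negative enough.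

It remains to find $\chi$.

## 5. The character $\chi$ of degree 50

From here to the end of Section 6, $G=V\rtimes H$ is the group of Section 1 and $p=2$.

**Step 1: the character $\theta$ of $V$.** The purpose is to have a character nontrivial on $Z$. Fix $1\ne\lambda\in\mathrm{Irr}(Z)$ and let $\theta\in\mathrm{Irr}(V)$ lie over $\lambda$. If $v\in V\setminus Z$, choose $w\in V$ with $[w,v]=z\neq1$. Then $\theta(v)=\theta({}^wv)=\theta(zv)=\lambda(z)\theta(v)$, and $\lambda(z)\ne1$ because $|Z|=5$. So $\theta(v)=0$. Hence $1=\langle\theta,\theta\rangle=|Z|\theta(1)^2/|V|$, which gives $\theta(1)=25$. Thus $\theta$ vanishes off $Z$, equals $25\lambda$ on $Z$, and is the unique irreducible character of $V$ over $\lambda$. The same argument shows that the extraspecial group $C:=C_V(s)$ of order $125$ has a unique irreducible character $\tau$ over $\lambda$, of degree $5$.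

**Step 2: extension to $VJ$.** Since $J$ centralizes $Z$, uniqueness makes $\theta$ invariant under $J$. As $\gcd(|J|,|V|)=1$, $\theta$ extends to $VJ$ (Isaacs, *Character Theory of Finite Groups*, Cor. 8.16). There is a choice, and we must control the values on elements of order $3$.

**Lemma 1.** *There is an extension $\hat\theta$ of $\theta$ to $VJ$ with $\hat\theta(t)=-5$ for all elements $t$ of order $3$ in $J$.*

*Proof.* Let $\hat\theta$ be any extension, and $\zeta=e^{2\pi i/3}$.

**Step 2a: values on $Cs$.** On $Z$ the character $\hat\theta$ is $25\lambda$, so every constituent of its restriction to $C\times\langle s\rangle$ is $\tau\times\beta_l$ with $\beta_l(s)=\zeta^l$. Write $\hat\theta|_{C\times\langle s\rangle}=\sum_{l=0}^2m_l\,\tau\times\beta_l$. Then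
$$\hat\theta(cs)=\kappa\,\tau(c)\quad(c\in C),\qquad \kappa=m_0+m_1\zeta+m_2\zeta^2,\qquad m_0+m_1+m_2=5,$$
the last because $5(m_0+m_1+m_2)=25$.

**Step 2b: the mean square over $Vs$ is $1$.** This will give $|\kappa|$. Let $\xi=\hat\theta|_{V\langle s\rangle}$, an extension of $\theta$. By Gallagher's theorem the characters $\xi\beta$, for $\beta$ a linear character of $V\langle s\rangle/V\cong C_3$, are irreducible and distinct. With $a_k=\frac1{|V|}\sum_{v\in V}|\xi(vs^k)|^2$ this says
$$\delta_{\beta,1}=\langle\xi,\xi\beta\rangle=\frac13\sum_{k=0}^2\overline{\beta(s^k)}\,a_k .$$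
Fourier inversion gives $a_k=\sum_\beta\delta_{\beta,1}\beta(s^k)=1$ for each $k$. In particular $\sum_{v}|\xi(vs)|^2=|V|$.

**Step 2c: the same sum in terms of $\kappa$.** Let $g\in Vs$. In $V\langle s\rangle/V$ the $3'$-part of $g$ becomes trivial, so $g=cs'$ with $s'=g_3\in Vs$ and $c=g_{3'}\in C_V(s')$. By Sylow's theorem in $V\langle s\rangle$, the order-$3$ group $\langle s'\rangle$ is conjugate to $\langle s\rangle$. The conjugating element can be taken in $V$, since $\langle s\rangle$ normalizes itself. It carries $s'$ into $Vs\cap\langle s\rangle=\{s\}$. So $s'$ is a $V$-conjugate of $s$. Conversely, for a $V$-conjugate $s'$ of $s$ and $c\in C_V(s')$, the product $cs'$ lies in $Vs$ and has $3$-part $s'$. There are $|V:C|$ such $s'$, and each contributes the same as $s$ because $\xi$ is a class function. Hence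
$$|V|=\sum_{v\in V}|\xi(vs)|^2=|V:C|\sum_{c\in C}|\kappa|^2|\tau(c)|^2=|V:C|\,|\kappa|^2\,|C|=|V|\,|\kappa|^2,$$
so $|\kappa|=1$.

**Step 2d: the multiplicities.** Expanding,
$$1=|\kappa|^2=\tfrac12\bigl((m_0-m_1)^2+(m_1-m_2)^2+(m_2-m_0)^2\bigr).$$
Three integers with sum $0$ and sum of squares $2$ are $0,1,-1$ in some order. So two of the $m_l$ equal some $m$, and the third is $m+\varepsilon$ with $\varepsilon=\pm1$. Then $3m+\varepsilon=5$ forces $\varepsilon=-1$ and $m=2$: the multiplicities are $1,2,2$ in some order. If $m_l=1$, then $\kappa=2(1+\zeta+\zeta^2)-\zeta^l=-\zeta^l$.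

**Step 2e: normalization.** Replace $\hat\theta$ by its product with the linear character of $VJ/VQ\cong C_3$ that sends $s$ to $\zeta^{-l}$. This is again an extension of $\theta$, and now $\kappa=-1$. Therefore $\hat\theta(s)=-\tau(1)=-5$ and $\hat\theta(s^{-1})=\overline{\hat\theta(s)}=-5$. Every element of order $3$ in $J$ is conjugate in $J$ to $s$ or $s^{-1}$. $\square$

**Step 3: induction to $G$.** Let $\hat\theta^u(g)=\hat\theta(ugu^{-1})$ for $g\in VJ$, and $\theta^u=\hat\theta^u|_V$. As $u$ inverts $Z$, $\theta^u$ lies over $\lambda^{-1}\ne\lambda$, so $\theta^u\neq\theta$. Hence the inertia group of $\theta$ in $G$ is $VJ$, which has index $2$. By Clifford's theorem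
$$\chi:=\mathrm{Ind}_{VJ}^G\hat\theta$$
is irreducible, of degree $50$, and $\chi|_{VJ}=\hat\theta+\hat\theta^u$. We record three consequences.

* (C1) For $y\in VJ$ and $z\in Z$: $\hat\theta(yz)=\lambda(z)\hat\theta(y)$ and $\hat\theta^u(yz)=\lambda(z)^{-1}\hat\theta^u(y)$. This holds because $Z$ is central in $VJ$.
* (C2) $\chi|_V=\theta+\theta^u$ vanishes off $Z$.
* (C3) For $t\in J$ of order $3$: $\chi(t)=\hat\theta(t)+\hat\theta(utu^{-1})=2\hat\theta(t)=-10$, as $u$ is central in $H$.

## 6. The multiplicity $-1$

*Proof of Theorem 1.* We evaluate $\sum_{v\in G_2}\sigma_\chi(v)$ in (3). Elements of odd order lie in $VJ$, since $|G:VJ|=2$.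

**Step 1: $2$-elements in $VJ$ contribute $0$.** Let $v\in VJ$ be a $2$-element. If $y\in C_G(v)_{2'}$ and $z\in Z$, then $y\in VJ$. So $z$ commutes with both $y$ and $v$, and $yz$ is again an element of odd order centralizing $v$. Thus $C_G(v)_{2'}$ is a union of cosets $yZ$. By (C1) the sum of $\chi$ over such a coset is
$$\hat\theta(y)\sum_{z}\lambda(z)+\hat\theta^u(y)\sum_z\lambda(z)^{-1}=0,$$
so $\sigma_\chi(v)=0$.

**Step 2: the $2$-elements outside $VJ$.** We classify them up to $V$-conjugacy. Let $v\in G\setminus VJ$ be a $2$-element, and let $w\in H\setminus J$ be the element with $v\in Vw$; it is a $2$-element because $H\cong G/V$. Write $w=qu$ with $q\in J$. As $u$ is a central $2$-element of $H$, $q=wu^{-1}$ is a $2$-element of $J$, so $q\in Q$. Thus $w$ is one of the eight elements of $Qu$. Now $\langle w\rangle$ is a Sylow $2$-subgroup of $V\langle w\rangle$, so some $V$-conjugate of $v$ lies in $\langle w\rangle$. It also lies in $Vw$, and $Vw\cap\langle w\rangle=\{w\}$. So $v$ is a $V$-conjugate of $w$. Conversely, all $V$-conjugates of $w$ are $2$-elements in $Vw$. Hence each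 $w\in Qu$ accounts for exactly $|V:C_V(w)|$ elements $v$, all with $\sigma_\chi(v)=\sigma_\chi(w)$.

**Step 3: $w=\pm u$.** By (F1), $C_V(w)=1$ and $C_G(w)=H$. The elements of odd order in $H$ lie in $J$: they are $1$ and the eight elements of order $3$. By (C3),
$$\sigma_\chi(w)=50+8\cdot(-10)=-30 .$$
The two choices of $w$ give $2\cdot3125=6250$ elements $v$.

**Step 4: $w=qu$ with $q\in Q$ of order $4$.** By (F2), $C_G(w)_{2'}=C_V(w)$ has order $25$ and meets $Z$ only in $1$. By (C2), $\sigma_\chi(w)=\chi(1)=50$. The six choices of $q$ give $6\cdot3125/25=750$ elements $v$.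

**Step 5: the total.** We get
$$\sum_{v\in G_2}\sigma_\chi(v)=6250\cdot(-30)+750\cdot50=-187500+37500=-150000=-|G|,$$
so $\langle\chi,\Psi_{1,2,G}\rangle=-1$. A character has non-negative inner product with every irreducible character. So $\Psi_{1,2,G}$ is not a character. In particular no $RG$-module affords it, $P_{1,2,G}$ does not exist, and Conjecture A is false. $\blacksquare$

## 7. Direct products and unbounded failure

*Proof of Theorem 2.* **Step 1: multiplicativity.** For finite groups $G,A$ and a prime $p$, the parts of $(g,a)$ are computed coordinatewise. So $(g,a)$ is $p$-regular if and only if $g$ and $a$ are, and then $C_{G\times A}((g,a))_p=C_G(g)_p\times C_A(a)_p$. Hence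
$$\Psi_{1,p,G\times A}(g,a)=\Psi_{1,p,G}(g)\,\Psi_{1,p,A}(a).$$

**Step 2: part (a).** By (2), $\langle1_A,\Psi_{1,2,A}\rangle=\frac1{|A|}\sum_{a\in A}1=1$. So the irreducible character $\chi\times1_A$ satisfies $\langle\chi\times1_A,\Psi_{1,2,G\times A}\rangle=-1\cdot1=-1$.

**Step 3: a second character, with multiplicity $4$.** To amplify the failure we use another extension of $\theta$. Let $\beta$ be the linear character of $VJ/VQ$ with $\beta(s)=\zeta$, and $\chi'=\mathrm{Ind}_{VJ}^G(\hat\theta\beta)$. As $\hat\theta\beta$ extends $\theta$, Step 3 of Section 5 applies: $\chi'$ is irreducible of degree $50$, and (C1) and (C2) hold for it. So Steps 1, 2 and 4 of Section 6 are unchanged. Only the values at order $3$ change: $\chi'(t)=2\hat\theta(t)\beta(t)$ is $-10\zeta$ for the four $t\in Qs$ and $-10\bar\zeta$ for the four $t\in Qs^{-1}$. Hence for $w=\pm u$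
$$\sigma_{\chi'}(w)=50-40(\zeta+\bar\zeta)=90,$$
and
$$\langle\chi',\Psi_{1,2,G}\rangle=\frac{6250\cdot90+750\cdot50}{150000}=\frac{600000}{150000}=4 .$$

**Step 4: part (b).** The irreducible character $\chi\times\chi'\times\cdots\times\chi'$ of $G^n$, with $n-1$ factors $\chi'$, has inner product $-1\cdot4^{\,n-1}=-4^{\,n-1}$ with $\Psi_{1,2,G^n}$, by Step 1. $\blacksquare$

## 8. T.I. Sylow subgroups and normal $p$-complements

Now $p$ is any prime and $G$ any finite group. We recall the facts about projective modules that the proof of Theorem 3 uses. Over a splitting $p$-modular system the projective indecomposable $RG$-modules $P_\varphi$ are indexed by $\varphi\in\mathrm{IBr}(G)$. Their characters $\Phi_\varphi$ vanish on $p$-singular elements and satisfy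
$$\frac1{|G|}\sum_{y\in G_{p'}}\Phi_\varphi(y)\psi(y^{-1})=\delta_{\varphi\psi}\qquad(\varphi,\psi\in\mathrm{IBr}(G)).\tag{4}$$
Since $|\mathrm{IBr}(G)|$ is the number of classes of $p$-regular elements, the $\Phi_\varphi$ form a basis of the class functions vanishing on $p$-singular elements. In particular a projective $RG$-module is determined up to isomorphism by its character. Example: for $S_3$ and $p=2$, $\mathrm{IBr}$ consists of the trivial Brauer character $\varphi_1$ and a $\varphi_2$ with values $2,-1$; here $\Phi_{\varphi_1}=1+\mathrm{sgn}$ and $\Phi_{\varphi_2}=\chi_2$. So in Section 3 we found $\Psi_1=\Phi_{\varphi_1}+\Phi_{\varphi_2}$ and $\Psi_x=\Phi_{\varphi_1}$.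

### 8.1 Reduction to $x=1$

**Step 1: an induction formula.** The purpose is to move the problem to centralizers. For a $p'$-element $x$,
$$\Psi_{x,p,G}=\mathrm{Ind}_{C_G(x)}^G\Psi_{1,p,C_G(x)} .\tag{5}$$
Both sides vanish on $p$-singular elements. Let $y$ be $p$-regular. The right side at $y$ is a sum over the conjugates $x'$ of $x$ with $y\in C_G(x')$, the term being $|(C_G(x')\cap C_G(y))_p|$. The left side counts the $g$ in the $p'$-section of $x$ with $y\in C_G(g)$. Write $g=x'v$ with $x'=g_{p'}\in x^G$ and $v=g_p\in C_G(x')$. As $x'$ and $v$ are powers of $g$, $y$ centralizes $g$ if and only if it centralizes $x'$ and $v$. So the left side is the same sum.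

**Step 2: the hypotheses pass to subgroups $L\le G$.** If $K$ is a normal $p$-complement of $G$, then $K\cap L$ is one of $L$. For (i), let $D$ and $D^l$ ($l\in L$) be Sylow $p$-subgroups of $L$ with $D\cap D^l\ne1$, and let $P_0\ge D$ be a Sylow $p$-subgroup of $G$. Then $P_0\cap P_0^l\neq1$, so $P_0=P_0^l$. As $D$ is Sylow in $L$, $D=P_0\cap L$, and therefore $D^l=P_0^l\cap L=P_0\cap L=D$.

**Step 3: what suffices.** Suppose we know that $\Psi_{1,p,L}$ is afforded by a projective module whenever $L$ satisfies (i) or (ii), over a system that splits $L$. Apply this to $L=C_G(x)$ and induce; by (5) the induced module is projective with character $\Psi_{x,p,G}$.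

There is one point of care. If the given system does not split $C_G(x)$, we first work over a finite extension $R'$ of $R$, with residue field $\mathbb F'$, that does. The induced module is then a projective $R'G$-module. Now let $e\in RG$ be a primitive idempotent with $RGe\cong P_\varphi$. Because $\mathbb F$ is a splitting field for $G$, the simple head of $\mathbb FGe$ stays simple over $\mathbb F'$, so $R'\otimes_RP_\varphi\cong R'Ge$ is still indecomposable, and all simple $\mathbb F'G$-modules arise in this way. So every projective $R'G$-module is a direct sum of modules $R'\otimes_RP_\varphi$. Hence its character is also afforded by a projective $RG$-module.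

**Step 4: the decomposition of $T_{c,p,G}$.** For $p$-regular $y$, $\sum_{x\in G_{p'}/G}\Psi_x(y)$ counts all elements of $G$ centralized by $y$, because the $p'$-sections partition $G$. It is therefore $|C_G(y)|$. So $\bigoplus_xP_{x,p,G}$ and $T_{c,p,G}$ are projective with the same character, hence isomorphic.

It remains to treat $\Psi_1=\Psi_{1,p,G}$ under (i) and under (ii).

### 8.2 T.I. Sylow $p$-subgroups

Let $P_0\in\mathrm{Syl}_p(G)$ and $N=N_G(P_0)=P_0\rtimes E$ with $E$ a $p'$-group (Schur–Zassenhaus).

**Step 1: the non-trivial part of $R[G/N]$ is projective.** Consider the action of $P_0$ on $G/N$. It fixes the coset $N$. For $gN\ne N$ the stabilizer in $P_0$ is a $p$-subgroup of ${}^gN=N_G({}^gP_0)$, whose only Sylow $p$-subgroup is ${}^gP_0$. So the stabilizer lies in $P_0\cap{}^gP_0$. As $g\notin N$, ${}^gP_0\ne P_0$, and this intersection is $1$. Hence $R[G/N]|_{P_0}\cong R\oplus(\text{free})$.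

By Sylow's theorem $|G:N|\equiv1\pmod p$, so $|G:N|$ is a unit of $R$. The sum of all cosets has augmentation $|G:N|$, so it spans a complement to the augmentation kernel $M$, and $R[G/N]=R\oplus M$ as $RG$-modules. Restricting to $P_0$ and applying Krull–Schmidt ($R$ is complete, and $RP_0$ is local and hence indecomposable), we may cancel $R$: $M|_{P_0}$ is free. Put $d=|G:P_0|$, a unit of $R$. The map $RG\otimes_{RP_0}M\to M$, $a\otimes m\mapsto am$, is split by $m\mapsto\frac1d\sum_{g\in G/P_0}g\otimes g^{-1}m$. So $M$ is a direct summand of a free $RG$-module, that is, projective.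

**Step 2: a projective module $P_1$.** Since $E\le N$, there is a natural surjection $R[G/E]\to R[G/N]$. Composing with the projection onto $M$ along $R$ gives a surjection $\pi:R[G/E]\to M$. As $M$ is projective, $\pi$ splits, so $R[G/E]\cong M\oplus P_1$ with $P_1=\ker\pi$. Since $|E|$ is a unit of $R$, the trivial $RE$-module is projective, hence so is the induced module $R[G/E]$, and so is its summand $P_1$. The character of $P_1$ is
$$\mathrm{Ind}_E^G1-(\mathrm{Ind}_N^G1-1)=\mathrm{Ind}_E^G1-\mathrm{Ind}_N^G1+1 .\tag{6}$$

**Step 3: (6) vanishes on $p$-singular $g$.** Conjugates of $E$ contain only $p$-regular elements, so $\mathrm{Ind}_E^G1(g)=0$. The value $\mathrm{Ind}_N^G1(g)$ is the number of Sylow $p$-subgroups $P'$ normalized by $g$. For such a $P'$, the $p$-element $g_p\in N_G(P')$ lies in $P'$. As $g_p\ne1$, the T.I. property makes $P'$ the unique Sylow $p$-subgroup containing $g_p$. Conversely that subgroup is normalized by $g$, because $g$ centralizes $g_p$. So $\mathrm{Ind}_N^G1(g)=1$, and (6) gives $0-1+1=0$.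

**Step 4: (6) equals $|C_G(y)_p|$ on $p$-regular $y$.** First let $y\in N$. By the conjugacy part of Schur–Zassenhaus in $P_0\langle y\rangle$, $y$ is $N$-conjugate into $E$. For $y\in E$, a coset $aE$ of $E$ in $N$ has a unique representative $a=v\in P_0$, and $yvE=({}^yv)E$ equals $vE$ if and only if ${}^yv=v$. So $\mathrm{Ind}_E^N1(y)=|C_{P_0}(y)|$ for $y\in E$, and then for all $p$-regular $y\in N$, because both sides are invariant under $N$-conjugation. Inducing to $G$, for every $p$-regular $y\in G$,
$$\mathrm{Ind}_E^G1(y)-\mathrm{Ind}_N^G1(y)+1=1+\sum_{P'}\bigl(|C_{P'}(y)|-1\bigr),$$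
the sum over the Sylow $p$-subgroups $P'$ normalized by $y$. Each $1\ne v\in C_G(y)_p$ lies in a unique Sylow $p$-subgroup, and $y$ normalizes that subgroup because ${}^yv=v$. So $v$ is counted exactly once, and the right side is $|C_G(y)_p|$.

Thus $P_1$ affords $\Psi_1$, which proves Theorem 3 under (i).

### 8.3 Normal $p$-complements

Let $K$ be the normal $p$-complement, so $K=G_{p'}$, and let the system split $G$.

**Step 1: the coefficients.** As $\Psi_1$ vanishes on $p$-singular elements, $\Psi_1=\sum_{\varphi\in\mathrm{IBr}(G)}a_\varphi\Phi_\varphi$. By (4), and then by the counting that gave (2),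
$$a_\varphi=\frac1{|G|}\sum_{y\in G_{p'}}|C_G(y)_p|\,\varphi(y^{-1})=\langle\tilde\varphi,1_G\rangle,\qquad \tilde\varphi(g)=\overline{\varphi(g_{p'})} .$$

**Step 2: they are integers.** On a nilpotent subgroup $L=L_p\times L_{p'}$, $\tilde\varphi$ is the inflation of $\overline\varphi|_{L_{p'}}$. This is a character, since the restriction of a Brauer character to a $p'$-group is an ordinary character. By Brauer's characterization of characters $\tilde\varphi$ is a generalized character, so $a_\varphi\in\mathbb Z$.

**Step 3: they are non-negative.** This is the argument of Section 4, now with $\varphi$ in place of $\chi$. Collecting by $p$-elements $v$, and using $C_G(v)_{p'}=C_K(v)$,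
$$a_\varphi=\frac1{|G|}\sum_{v\in G_p}\ \sum_{y\in C_K(v)}\varphi(y^{-1})=\sum_{v\in G_p}\frac{|C_K(v)|}{|G|}\,\bigl\langle1,\varphi|_{C_K(v)}\bigr\rangle\ \ge0,$$
because $\varphi$ restricts to an ordinary character of the $p'$-group $C_K(v)$.

So $\Psi_1$ is afforded by the projective module $\bigoplus_\varphi P_\varphi^{a_\varphi}$. With the reduction in 8.1 this proves Theorem 3 under (ii). $\blacksquare$
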